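\title{Core compactness of the Scott space of closed sets}

\begin{abstract}
Let $C(X)$ be the lattice of closed subsets of a topological space $X$, and let $\Sigma C(X)$ be $C(X)$ with its Scott topology. We prove that if $\Sigma C(X)$ is core compact, then so is $X$; this answers a question posed by Chen, Kou and Lyu. The main step is to show that core compactness of $\Sigma C(X)$ forces the map $x\mapsto\overline{\{x\}}$ from $X$ to $\Sigma C(X)$ to be continuous. We also show that $\Sigma C(X)$ is core compact if and only if $X$ is core compact and this map is continuous, if and only if $X$ is core compact and the Scott topology of $C(X)$ is the lower Vietoris topology. No separation axiom is used.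
\end{abstract}

\section{The question and the results}\label{sec:intro}

A subset of a partially ordered set is \emph{directed} if it is nonempty and any two of its elements have an upper bound in it; families of sets are ordered by inclusion. Let $Z$ be a topological space and $\mathcal O(Z)$ its lattice of open sets. For $U,V\in\mathcal O(Z)$ we say that $U$ is \emph{way below} $V$, and write $U\ll V$, if every directed family of open sets whose union contains $V$ has a member that contains $U$. Passing to finite unions, one sees that this means: every open cover of $V$ has a finite subfamily that covers $U$. The space $Z$ is \emph{core compact} if $\mathcal O(Z)$ is a continuous lattice, that is, if every open set $V$ is the union of the open sets $U\ll V$; in other words, if for every point $z$ of an open set $V$ there is an open set $U$ with $z\in U\ll V$. If $U\subseteq K\subseteq V$ with $K$ compact, then $U\ll V$. So a space in which every point has a neighborhood base of compact sets is core compact, and core compactness is a form of local compactness that speaks of open sets only.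

Let $P$ be a partially ordered set in which every directed subset has a supremum. A subset of $P$ is \emph{Scott closed} if it is a lower set and contains the supremum of each of its directed subsets. The complements are the \emph{Scott open} sets: the upper sets $\mathcal V$ such that every directed set $\mathcal D$ with $\sup\mathcal D\in\mathcal V$ meets $\mathcal V$. They form the Scott topology $\sigma(P)$, and $\Sigma P$ denotes the space $(P,\sigma(P))$.

For a space $X$ let $C(X)$ be the complete lattice of closed subsets of $X$, ordered by inclusion. Complementation is an order-reversing bijection from $\mathcal O(X)$ onto $C(X)$, and $\Sigma C(X)$ is built from the order alone. Thus core compactness of $X$ and core compactness of $\Sigma C(X)$ are two properties of the same lattice, and one may ask how they are related. For a discrete space both hold: $C(X)$ is the power set, the sets $\{A: G\subseteq A\}$ with $G$ finite are Scott open, they form a base because every $A$ is the directed union of its finite subsets, and each is compact because it has a least element.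

There is a class of spaces on which the two properties coincide. Write $\overline A$ for the closure of $A$ and $\overline x=\overline{\{x\}}$. The \emph{specialization order} of a $T_0$ space is given by $x\le y$ if and only if $x\in\overline y$. Open sets are upper sets for it, so a directed set $D\subseteq X$, viewed as a net, converges to $x$ exactly when $x\in\overline D$. A $T_0$ space is a \emph{directed space} (equivalently, a \emph{monotone determined space}) if a subset $U$ is open whenever every directed set that converges to a point of $U$ has an element in $U$. For a directed space $X$ it is known from Chen, Kou and Lyu \cite{CKL} that $X$ is core compact if and only if $\Sigma C(X)$ is. For arbitrary spaces one implication fails: $[0,1]$ is core compact and $\Sigma C([0,1])$ is not (Example~\ref{ex:interval}). The other implication is the subject of the following question, posed in \cite{CKL}.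

\begin{quote}
\emph{Let $X$ be a $T_0$ space such that $\Sigma C(X)$ is core compact. Must $X$ be core compact?}
\end{quote}

The natural link between the two spaces is the map
\[
\eta\colon X\to C(X),\qquad \eta(x)=\overline x .
\]
For $W$ open in $X$ put $\Diamond W=\{A\in C(X): A\cap W\neq\emptyset\}$. The topology generated by the sets $\Diamond W$ is the \emph{lower Vietoris topology} on $C(X)$; it is contained in the Scott topology (Section~\ref{sec:prelim}). Since $\overline x$ meets the open set $W$ exactly when $x\in W$, we have
\begin{equation}\label{eq:preimage}
\eta^{-1}(\Diamond W)=W .
\end{equation}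
Hence $\eta$ is always continuous into the lower Vietoris topology. When $\eta$ is continuous into the finer Scott topology, the relation $\ll$ can be pulled back along $\eta$ and the answer is yes by a short argument (Proposition~\ref{prop:pullback}). But this continuity is a severe condition, which fails for every $T_1$ space that is not discrete (Lemma~\ref{lem:T1}). A counterexample would have to be a space with discontinuous $\eta$, and such spaces abound. The point of this paper is that the hypothesis on $\Sigma C(X)$ excludes all of them.

\begin{theorem}\label{thm:A}
Let $X$ be a topological space. If $\Sigma C(X)$ is core compact, then $\eta\colon X\to\Sigma C(X)$ is continuous, and $X$ is core compact.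
\end{theorem}

So the answer to the question is yes, and the axiom $T_0$ is not needed. The conclusion of Theorem~\ref{thm:A} characterizes its hypothesis.

\begin{theorem}\label{thm:B}
For every topological space $X$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\Sigma C(X)$ is core compact;
\item[(b)] $X$ is core compact and $\eta\colon X\to\Sigma C(X)$ is continuous;
\item[(c)] $X$ is core compact and $\sigma(C(X))$ is the lower Vietoris topology.
\end{enumerate}
\end{theorem}

The continuity of $\eta$ comes from a conflict between finite sets of unbounded and of bounded size. Section~\ref{sec:sequences} isolates a strong compactness property of $\ll$ in the Scott topology and shows the conflict for a convergent sequence. Section~\ref{sec:unions} supplies two lemmas on unions of closed sets, with which Section~\ref{sec:continuity} carries out the argument in general. Theorem~\ref{thm:B} is proved in Section~\ref{sec:classification}. Section~\ref{sec:examples} treats directed spaces and $T_1$ spaces and shows that neither condition in (b) can be dropped.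

\section{The way-below relation, ultrafilters and closed sets}\label{sec:prelim}

\subsection*{The way-below relation}
Let $Z$ be a space. Directly from the definition, $U\ll V$ implies $U\subseteq V$; if $U'\subseteq U\ll V\subseteq V'$, then $U'\ll V'$; we have $\emptyset\ll V$; and if $U_1\ll V$ and $U_2\ll V$, then $U_1\cup U_2\ll V$.

\begin{lemma}[Interpolation]\label{lem:interp}
If $Z$ is core compact and $U\ll V$ in $\mathcal O(Z)$, then there is an open set $U'$ with $U\ll U'\ll V$.
\end{lemma}

\begin{proof}
Consider the family of open sets $Q$ for which there is an open $U'$ with $Q\ll U'\ll V$. It contains $\emptyset$, and if $Q_k\ll U'_k\ll V$ for $k=1,2$, then $Q_1\cup Q_2\ll U'_1\cup U'_2\ll V$; so the family is directed. It covers $V$: for $z\in V$ choose $U'$ with $z\in U'\ll V$ and then $Q$ with $z\in Q\ll U'$. Since $U\ll V$, we get $U\subseteq Q\ll U'\ll V$ for some $Q$ and $U'$.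
\end{proof}

\subsection*{Ultrafilters}
We use three standard facts about ultrafilters on a set.
\begin{enumerate}
\item[(U1)] A nonempty family of nonempty sets in which the intersection of any two members contains a member is contained in an ultrafilter.
\item[(U2)] If a finite union of sets belongs to an ultrafilter, then one of the sets does.
\item[(U3)] A set belongs to an ultrafilter if and only if it meets every member of the ultrafilter.
\end{enumerate}
An ultrafilter on a space \emph{converges} to $z$ if it contains every neighborhood of $z$. The image of an ultrafilter $\mathfrak w$ under a map $f$ is the ultrafilter $\{E: f^{-1}(E)\in\mathfrak w\}$. An ultrafilter on a finite product converges to $(z_1,\dots,z_m)$ if its image under the $k$th projection converges to $z_k$ for each $k$, because an open box is a finite intersection of preimages of open sets.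

\subsection*{Closed sets}
From now on $X$ is a topological space and $L=C(X)$. Points of $X$ are denoted by lowercase letters, subsets of $X$ by capitals, and subsets of $L$ by script letters. The supremum in $L$ of a family $\mathcal D$ is $\overline{\bigcup\mathcal D}$, and finite suprema are unions. Since closure commutes with finite unions, for $S\in L$ and directed $\mathcal D\subseteq L$ we have
\begin{equation}\label{eq:join}
S\cup\sup\mathcal D=\sup\{S\cup T: T\in\mathcal D\},
\end{equation}
and the family on the right is directed.

For $A\in L$ the set ${\downarrow}A=\{B\in L: B\subseteq A\}$ is Scott closed; it is the closure of the point $A$ in $\Sigma L$. A closed set misses the open set $W$ exactly when it is contained in $X\setminus W$, so $\Diamond W=L\setminus{\downarrow}(X\setminus W)$ is Scott open. Thus the lower Vietoris topology is contained in $\sigma(L)$. The empty set is the least element of $L$, so every nonempty Scott closed set contains it, and the only Scott open set that contains it is $L$.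

The next fact is what is special about a lattice of closed sets: a Scott open set that accepts a closed set already accepts the closure of finitely many of its points.

\begin{lemma}\label{lem:finite}
Let $S\subseteq X$ be any subset. Then $\overline S$ is the supremum of the directed family $\{\overline F: F\subseteq S\text{ finite}\}$. Hence, if $\mathcal V$ is Scott open and $\overline S\in\mathcal V$, then $\overline F\in\mathcal V$ for some finite $F\subseteq S$.
\end{lemma}

\begin{proof}
The family contains $\emptyset$ and is closed under finite unions, so it is directed. Its union lies between $S$ and $\overline S$, so the closure of its union is $\overline S$.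
\end{proof}

\section{Pulling back along $\eta$}\label{sec:pullback}

\begin{proposition}\label{prop:pullback}
If $\Sigma L$ is core compact and $\eta\colon X\to\Sigma L$ is continuous, then $X$ is core compact.
\end{proposition}

\begin{proof}
Let $W\subseteq X$ be open and $x\in W$. Then $\overline x\in\Diamond W$, so there is a Scott open set $\mathcal U$ with $\overline x\in\mathcal U\ll\Diamond W$. The set $N=\eta^{-1}(\mathcal U)$ contains $x$, and it is open because $\eta$ is continuous. We show $N\ll W$. Let $(W_i)$ be a directed family of open sets with $W\subseteq\bigcup_iW_i$. The family $(\Diamond W_i)$ is directed, and a closed set that meets $W$ meets some $W_i$, so $\Diamond W\subseteq\bigcup_i\Diamond W_i$. Hence $\mathcal U\subseteq\Diamond W_i$ for some $i$, and \eqref{eq:preimage} gives $N\subseteq\eta^{-1}(\Diamond W_i)=W_i$.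
\end{proof}

Continuity of $\eta$ is used only to make $N$ open. It is far from automatic.

\begin{lemma}\label{lem:T1}
Let $X$ be a $T_1$ space. For every $S\subseteq X$ the set $\{\emptyset\}\cup\{\{y\}:y\in S\}$ is Scott closed in $L$. If $\eta\colon X\to\Sigma L$ is continuous, then $X$ is discrete.
\end{lemma}

\begin{proof}
The set is a lower set. Two distinct singletons have no upper bound in it, so a directed subset of it contains at most one singleton and therefore contains its own supremum. Now let $x\in X$ and $S=X\setminus\{x\}$. The complement of $\{\emptyset\}\cup\{\{y\}:y\neq x\}$ is Scott open and its preimage under $\eta$ is $\{x\}$. If $\eta$ is continuous, $\{x\}$ is open.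
\end{proof}

To prove Theorem~\ref{thm:A} it remains to derive the continuity of $\eta$ from core compactness of $\Sigma L$. By Lemma~\ref{lem:T1} the argument must in particular explain why $\Sigma L$ fails to be core compact for a $T_1$ space with a non-isolated point.

\section{Sequences in a way-below Scott open set}\label{sec:sequences}

In any space $Z$, if $U\ll V$, then a sequence $(z_j)$ in $U$ has a cluster point in $V$: otherwise the increasing open sets $Z\setminus\overline{\{z_j:j\ge i\}}$ cover $V$, and none contains $U$. In the Scott topology more is true. A subsequence has a \emph{lower bound} in the larger set.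

\begin{lemma}\label{lem:sequence}
Let $\mathcal U\ll\mathcal V$ in $\sigma(L)$ and let $(P_j)_{j\ge1}$ be a sequence in $\mathcal U$. Then there is $A\in\mathcal V$ with $A\subseteq P_j$ for infinitely many $j$.
\end{lemma}

\begin{proof}
Suppose that every $A\in\mathcal V$ is contained in $P_j$ for only finitely many $j$. For $i\ge1$ put
\[
\mathcal A_i=(L\setminus\mathcal V)\cup\bigcup_{j\ge i}{\downarrow}P_j .
\]
An infinite union of the closed sets ${\downarrow}P_j$ has no reason to be closed; we show that the assumption makes $\mathcal A_i$ Scott closed.

As a union of lower sets, $\mathcal A_i$ is a lower set. Let $\mathcal D\subseteq\mathcal A_i$ be directed. If $\sup\mathcal D\notin\mathcal V$, then $\sup\mathcal D\in\mathcal A_i$. Let $\sup\mathcal D\in\mathcal V$ and pick $D_0\in\mathcal D\cap\mathcal V$. The set $J=\{j\ge i: D_0\subseteq P_j\}$ is finite by assumption. The family $\mathcal D'=\{D\in\mathcal D: D\supseteq D_0\}$ is directed and has the same supremum as $\mathcal D$. Each $D\in\mathcal D'$ lies in $\mathcal V\cap\mathcal A_i$, so $D\subseteq P_j$ for some $j\ge i$, and this $j$ is in $J$ because $D_0\subseteq D$. One index $j\in J$ serves for all of $\mathcal D'$: if for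 each $j\in J$ there were $D_j\in\mathcal D'$ with $D_j\not\subseteq P_j$, then an upper bound in $\mathcal D'$ of the finitely many $D_j$ would be contained in no $P_j$ with $j\in J$. For this index, $\sup\mathcal D=\sup\mathcal D'\subseteq P_j$, so $\sup\mathcal D\in\mathcal A_i$.

The sets $L\setminus\mathcal A_i$ are therefore Scott open, and they increase with $i$. They cover $\mathcal V$: if $A\in\mathcal V$ and $i$ exceeds every $j$ with $A\subseteq P_j$, then $A\notin\mathcal A_i$. Since $\mathcal U\ll\mathcal V$, there is $i$ with $\mathcal U\cap\mathcal A_i=\emptyset$. But $P_i\in\mathcal U\cap\mathcal A_i$.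
\end{proof}

\begin{example}[A convergent sequence]\label{ex:sequence}
Let $X=\{0\}\cup\{1/n:n\ge1\}\subseteq\mathbb R$, a compact metric space and hence core compact. We show by hand that $\Sigma L$ is not core compact. The Scott open set $\Diamond X=L\setminus\{\emptyset\}$ contains $\{0\}$. Suppose $\{0\}\in\mathcal U\ll\Diamond X$. Let $S_j=\{1/n:n\ge j\}$. Then $\overline{S_j}\supseteq\{0\}$, so $\overline{S_j}\in\mathcal U$, and Lemma~\ref{lem:finite} gives a finite set $F_j\subseteq S_j$ with $F_j=\overline{F_j}\in\mathcal U$. By Lemma~\ref{lem:sequence} a nonempty set $A$ is contained in $F_j$ for infinitely many $j$. The sets $S_j$ decrease, so $A\subseteq\bigcap_jS_j=\emptyset$, a contradiction.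
\end{example}

The example uses two features that a general space lacks. First, the point $0$ is the limit of a sequence, which provides countably many sets $S_j$. Second, points are closed, so that $A\subseteq\overline{F_j}$ means $A\subseteq S_j$. Let us see what survives. Suppose $S_1\supseteq S_2\supseteq\cdots$ are sets whose closures contain $x$, and $\overline x\in\mathcal U\ll\mathcal V$. We still get finite sets $F_j\subseteq S_j$ with $\overline{F_j}\in\mathcal U$, with no control on their sizes, and a set $A\in\mathcal V$ contained in infinitely many $\overline{F_j}$. By Lemma~\ref{lem:finite} we may shrink $A$ to $\overline G$ with $G$ finite, say with $m$ points. Each point of $G$ lies in the closure of one point of $F_j$. So $\mathcal V$ contains a union of $m$ point closures $\overline y$ with $y\in S_j$, for infinitely many $j$ and \emph{one fixed} $m$. This is absurd if each $S_m$ was chosen so that no union of $m$ point closures from $S_m$ lies in $\mathcal V$. Such a choice imposes one condition for each $m$, and so it also produces the countable family that was missing. The next section prepares it.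

\section{Unions of closed sets}\label{sec:unions}

\subsection*{Joint continuity}
By \eqref{eq:join} the union $S\cup T$ is a continuous function of each argument on $\Sigma L$. We shall need continuity in both arguments at once, for the product topology, and here core compactness of one factor enters. The following form serves both main theorems.

\begin{lemma}\label{lem:joint}
Let $Z$ be a core compact space and $f\colon Z\to\Sigma L$ a continuous map. Then $(z,S)\mapsto f(z)\cup S$ is a continuous map $Z\times\Sigma L\to\Sigma L$ for the product topology. In particular, if $\Sigma L$ is core compact, $\mathcal W$ is Scott open and $A_1\cup A_2\in\mathcal W$, then there are Scott open sets $\mathcal N_1\ni A_1$ and $\mathcal N_2\ni A_2$ such that $T_1\cup T_2\in\mathcal W$ for all $T_1\in\mathcal N_1$ and $T_2\in\mathcal N_2$.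
\end{lemma}

\begin{proof}
Let $\mathcal W$ be Scott open and $f(z_0)\cup A\in\mathcal W$. For $S\in L$ put $\mathcal W_S=\{T\in L: S\cup T\in\mathcal W\}$. This is an upper set, and if $\sup\mathcal D\in\mathcal W_S$ with $\mathcal D$ directed, then by \eqref{eq:join} some $T\in\mathcal D$ has $S\cup T\in\mathcal W$; so $\mathcal W_S$ is Scott open. Hence
\[
V_S=f^{-1}(\mathcal W_S)=\{z\in Z: f(z)\cup S\in\mathcal W\}
\]
is open in $Z$. If $S\subseteq S'$, then $V_S\subseteq V_{S'}$. If $\mathcal D$ is directed, then $V_{\sup\mathcal D}=\bigcup_{S\in\mathcal D}V_S$: the condition $z\in V_S$ says that $S\in\mathcal W_{f(z)}$, and $\mathcal W_{f(z)}$ is Scott open.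

We need an open $O\ni z_0$ and a Scott open $\mathcal N\ni A$ with $O\subseteq V_S$ for all $S\in\mathcal N$. The condition $O\subseteq V_S$ does not pass from $\sup\mathcal D$ to a member of $\mathcal D$ without some compactness, so we strengthen it. Since $z_0\in V_A$, there is an open set $O$ with $z_0\in O\ll V_A$. Put $\mathcal N=\{S\in L: O\ll V_S\}$. It contains $A$ and is an upper set. Let $\mathcal D$ be directed with $\sup\mathcal D\in\mathcal N$. By Lemma~\ref{lem:interp} there is $O'$ with $O\ll O'\ll V_{\sup\mathcal D}=\bigcup_{S\in\mathcal D}V_S$. The family $(V_S)_{S\in\mathcal D}$ is directed, so $O'\subseteq V_S$ for some $S\in\mathcal D$, and then $O\ll V_S$. Thus $\mathcal N$ is Scott open, and $f(z)\cup S\in\mathcal W$ for $z\in O$ and $S\in\mathcal N$. The last statement is the case where $f$ is the identity map of $Z=\Sigma L$.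
\end{proof}

\subsection*{Unions of boundedly many sets}
For a nonempty set $\mathcal C\subseteq L$ and $m\ge1$ put
\[
\mathcal C^{(m)}=\{A_1\cup\dots\cup A_m: A_1,\dots,A_m\in\mathcal C\},
\]
repetitions allowed, so that $\mathcal C\subseteq\mathcal C^{(m)}$. To apply the relation $\ll$ to the complements of such sets we must know that they are Scott closed and that the operation commutes with decreasing intersections. Both facts hold for every space $X$, and both follow from one statement. The difficulty is visible for $m=2$. If $A^i=A^i_1\cup A^i_2$ increases with $i$, the pieces $A^i_1$ need not increase: the labels $1$ and $2$ may be swapped, or the set may be cut differently, at each index. An ultrafilter on the index set assigns to every point a label $k$ in such a way that finitely many points with label $k$ lie together in $A^i_k$ for arbitrarily large $i$.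

\begin{lemma}\label{lem:mfold}
Let $I$ be a directed set and $m\ge1$. Let $(\mathcal C_i)_{i\in I}$ be nonempty Scott closed subsets of $L$ with $\mathcal C_j\subseteq\mathcal C_i$ for $i\le j$, and let $A^i\in\mathcal C_i^{(m)}$ with $A^i\subseteq A^j$ for $i\le j$. Then $\overline{\bigcup_iA^i}\in\bigl(\bigcap_i\mathcal C_i\bigr)^{(m)}$. Consequently:
\begin{enumerate}
\item[(i)] $\mathcal C^{(m)}$ is Scott closed for every nonempty Scott closed $\mathcal C\subseteq L$;
\item[(ii)] $\bigcap_i\mathcal C_i^{(m)}=\bigl(\bigcap_i\mathcal C_i\bigr)^{(m)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $A^i=A^i_1\cup\dots\cup A^i_m$ with $A^i_k\in\mathcal C_i$, and put $E=\bigcup_iA^i$. The tails $\{i\in I:i\ge i_0\}$ are nonempty, and the intersection of two tails contains a tail because $I$ is directed. By (U1) there is an ultrafilter $\mathfrak w$ on $I$ that contains all tails. For $k=1,\dots,m$ let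
\[
E_k=\bigl\{a\in E:\{i\in I: a\in A^i_k\}\in\mathfrak w\bigr\}.
\]
If $a\in A^{i_0}$, then $a\in A^i$ for all $i\ge i_0$, so the union of the $m$ sets $\{i:a\in A^i_k\}$ contains a tail, and by (U2) $a\in E_k$ for some $k$. Hence $E=E_1\cup\dots\cup E_m$ and $\overline E=\overline{E_1}\cup\dots\cup\overline{E_m}$.

It remains to show $\overline{E_k}\in\mathcal C_{i_0}$ for all $k$ and $i_0$. Let $G\subseteq E_k$ be finite. The set $\{i: G\subseteq A^i_k\}$ is a finite intersection of members of $\mathfrak w$ (it is $I$ if $G=\emptyset$), so it belongs to $\mathfrak w$ and meets the tail of $i_0$. For $i$ in both sets, $\overline G\subseteq A^i_k\in\mathcal C_i\subseteq\mathcal C_{i_0}$, and so $\overline G\in\mathcal C_{i_0}$ because $\mathcal C_{i_0}$ is a lower set. By Lemma~\ref{lem:finite}, $\overline{E_k}$ is the directed supremum of these sets $\overline G$, so it belongs to $\mathcal C_{i_0}$.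

(i) If $B\in L$ and $B\subseteq A_1\cup\dots\cup A_m$ with $A_k\in\mathcal C$, then $B=\bigcup_k(B\cap A_k)$ with $B\cap A_k\in\mathcal C$; so $\mathcal C^{(m)}$ is a lower set. If $\mathcal D\subseteq\mathcal C^{(m)}$ is directed, apply the main statement with $I=\mathcal D$, $\mathcal C_i=\mathcal C$ and $A^i=i$ to get $\sup\mathcal D\in\mathcal C^{(m)}$.

(ii) If $A\in\mathcal C_i^{(m)}$ for all $i$, apply the main statement with $A^i=A$. The other inclusion holds because $\bigcap_i\mathcal C_i\subseteq\mathcal C_{i_0}$ for each $i_0$.
\end{proof}

The bound $m$ cannot be removed from (i). In Example~\ref{ex:sequence} let $\mathcal C=\{\emptyset\}\cup\{\{y\}:y\in S_1\}$. Then $\bigcup_m\mathcal C^{(m)}$ is the directed family of finite subsets of $S_1$, and it does not contain its supremum $X$.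

\section{Continuity of $\eta$}\label{sec:continuity}

\begin{proposition}\label{prop:main}
If $\Sigma L$ is core compact, then $\eta\colon X\to\Sigma L$ is continuous.
\end{proposition}

\begin{proof}
Suppose not. Then there are a Scott open set $\mathcal V_0$ and a point $x$ with $\overline x\in\mathcal V_0$ such that $\eta^{-1}(\mathcal V_0)$ is not a neighborhood of $x$. Put $Y=\{y\in X:\overline y\notin\mathcal V_0\}$. Every neighborhood $N$ of $x$ meets $Y$, so by (U1) there is an ultrafilter $\mathfrak u$ on $Y$ that contains all the sets $N\cap Y$. It takes the place of the sequence $1/n$. Each $S\in\mathfrak u$ meets every neighborhood of $x$, that is,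
\begin{equation}\label{eq:adherent}
x\in\overline S\qquad\text{for all }S\in\mathfrak u .
\end{equation}
By core compactness of $\Sigma L$, applied twice, there are Scott open sets $\mathcal U,\mathcal V$ with
\[
\overline x\in\mathcal U\ll\mathcal V\ll\mathcal V_0 .
\]
Since $Y\neq\emptyset$ we have $\mathcal V_0\neq L$, so $\emptyset\notin\mathcal V_0$ and $\emptyset\notin\mathcal V$.

We look for sets $S_m\in\mathfrak u$ such that no union of $m$ point closures from $S_m$ lies in $\mathcal V$. The relation $\mathcal V\ll\mathcal V_0$ can only be applied to open covers, so we replace $\eta(S)$ by its closure. For $S\in\mathfrak u$ let $\mathcal C_S$ be the closure of $\eta(S)$ in $\Sigma L$, a nonempty Scott closed set, and let $\Lambda=\bigcap_{S\in\mathfrak u}\mathcal C_S$. The Scott closed set $L\setminus\mathcal V_0$ contains $\eta(Y)$, hence $\mathcal C_Y$, and so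
\begin{equation}\label{eq:disjoint}
\Lambda\cap\mathcal V_0=\emptyset .
\end{equation}
For a Scott open set $\mathcal N$ put $Y_{\mathcal N}=\{y\in Y:\overline y\in\mathcal N\}$. A closed set $A$ is in $\mathcal C_S$ if and only if every Scott open $\mathcal N\ni A$ meets $\eta(S)$, that is, $Y_{\mathcal N}$ meets $S$. By (U3),
\begin{equation}\label{eq:limit}
A\in\Lambda\iff Y_{\mathcal N}\in\mathfrak u\text{ for every Scott open }\mathcal N\ni A .
\end{equation}
So $\Lambda$ is the set of limits in $\Sigma L$ of the image of $\mathfrak u$ under $\eta$.

\medskip
\emph{Step 1: $\Lambda$ is closed under binary unions.}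
We know from \eqref{eq:disjoint} that single limits avoid $\mathcal V_0$, and we need this for unions of $m$ limits. Let $A_1,A_2\in\Lambda$, let $\mathcal W$ be Scott open with $A_1\cup A_2\in\mathcal W$, and take $\mathcal N_1,\mathcal N_2$ from Lemma~\ref{lem:joint}. By \eqref{eq:limit}, $Y_{\mathcal N_1}$ and $Y_{\mathcal N_2}$ belong to $\mathfrak u$. If $y$ lies in both, then $\overline y=\overline y\cup\overline y\in\mathcal W$. So $Y_{\mathcal W}\supseteq Y_{\mathcal N_1}\cap Y_{\mathcal N_2}$ belongs to $\mathfrak u$, and $A_1\cup A_2\in\Lambda$ by \eqref{eq:limit}. It follows by induction that $\Lambda^{(m)}=\Lambda$ for all $m\ge1$.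

\medskip
\emph{Step 2: there are $S_1\supseteq S_2\supseteq\cdots$ in $\mathfrak u$ with $\mathcal V\cap\mathcal C_{S_m}^{(m)}=\emptyset$ for all $m\ge1$.}
Fix $m$. Ordered by reverse inclusion, $\mathfrak u$ is a directed set, and $S'\subseteq S$ implies $\mathcal C_{S'}\subseteq\mathcal C_S$ and $\mathcal C_{S'}^{(m)}\subseteq\mathcal C_S^{(m)}$. By Lemma~\ref{lem:mfold}(i) the sets $L\setminus\mathcal C_S^{(m)}$, $S\in\mathfrak u$, are Scott open, and they form a directed family. By Lemma~\ref{lem:mfold}(ii) and Step~1,
\[
\bigcap_{S\in\mathfrak u}\mathcal C_S^{(m)}=\Lambda^{(m)}=\Lambda ,
\]
so by \eqref{eq:disjoint} the family covers $\mathcal V_0$. Since $\mathcal V\ll\mathcal V_0$, there is $S'_m\in\mathfrak u$ with $\mathcal V\cap\mathcal C_{S'_m}^{(m)}=\emptyset$. Put $S_m=S'_1\cap\dots\cap S'_m\in\mathfrak u$. These sets decrease, and $\mathcal C_{S_m}^{(m)}\subseteq\mathcal C_{S'_m}^{(m)}$ is disjoint from $\mathcal V$.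

\medskip
\emph{Step 3: the contradiction.}
For each $j\ge1$, \eqref{eq:adherent} gives $\overline x\subseteq\overline{S_j}$, so $\overline{S_j}\in\mathcal U$, and by Lemma~\ref{lem:finite} there is a finite set $F_j\subseteq S_j$ with $\overline{F_j}\in\mathcal U$. Since $\mathcal U\ll\mathcal V$, Lemma~\ref{lem:sequence} gives $A\in\mathcal V$ with $A\subseteq\overline{F_j}$ for infinitely many $j$. By Lemma~\ref{lem:finite} there is a finite set $G\subseteq A$ with $\overline G\in\mathcal V$. Let $m$ be the number of points of $G$; then $m\ge1$ because $\emptyset\notin\mathcal V$. Choose $j\ge m$ with $A\subseteq\overline{F_j}=\bigcup_{y\in F_j}\overline y$, and for each $g\in G$ choose $y_g\in F_j$ with $g\in\overline{y_g}$. The closed set $B=\bigcup_{g\in G}\overline{y_g}$ contains $\overline G$, so $B\in\mathcal V$. On the other hand $y_g\in F_j\subseteq S_j\subseteq S_m$, so $B$ is a union of $m$ members of $\eta(S_m)\subseteq\mathcal C_{S_m}$, and $B\in\mathcal C_{S_m}^{(m)}$. This contradicts Step~2.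
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The map $\eta$ is continuous by Proposition~\ref{prop:main}, and then $X$ is core compact by Proposition~\ref{prop:pullback}.
\end{proof}

\begin{remark}\label{rem:uses}
Core compactness of $\Sigma L$ is used once in each step of the proof of Proposition~\ref{prop:main}. In Step~1 it gives joint continuity of the union, which is needed because both arguments in $\overline y\cup\overline y$ move with $y$; it is also here that $\mathfrak u$ must be an ultrafilter, since two sets that meet every member of a filter need not meet each other. In Step~3 it gives $\mathcal U\ll\mathcal V$. In Step~2 it gives $\mathcal V\ll\mathcal V_0$, and the conclusion of that step does not follow from \eqref{eq:disjoint} alone, with $\mathcal V_0$ in place of $\mathcal V$. Indeed, in Example~\ref{ex:sequence} take $x=0$ and let $\mathcal V_0$ be the complement of $\{\emptyset\}\cup\{\{y\}:y\neq0\}$. Then $Y=S_1$, and $\mathfrak u$ contains the tails $\{1/n:n\ge j\}$, so all its members are infinite. By Lemma~\ref{lem:T1}, $\mathcal C_S=\{\emptyset\}\cup\{\{y\}:y\in S\}$, and so $\Lambda=\{\emptyset\}$. Yet $\mathcal V_0$ contains every two-point set and therefore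 meets $\mathcal C_S^{(2)}$ for every $S\in\mathfrak u$.
\end{remark}

\section{The Scott and lower Vietoris topologies}\label{sec:classification}

By Lemma~\ref{lem:finite}, a Scott open set is determined by the closures of finite sets that it contains. So we compare $L$ with the powers of $X$ through the maps
\[
\kappa_m\colon X^m\to L,\qquad \kappa_m(x_1,\dots,x_m)=\overline{\{x_1,\dots,x_m\}}=\overline{x_1}\cup\dots\cup\overline{x_m}\qquad(m\ge1).
\]
Under $\kappa_m$, open boxes correspond to basic open sets of the lower Vietoris topology: for open sets $O_1,\dots,O_m\subseteq X$ and an upper set $\mathcal V\subseteq L$,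
\begin{equation}\label{eq:box}
\bigcap_{k=1}^m\Diamond O_k\subseteq\mathcal V\iff\prod_{k=1}^mO_k\subseteq\kappa_m^{-1}(\mathcal V).
\end{equation}
Indeed, if $x_k\in O_k$ for all $k$, then $\kappa_m(x_1,\dots,x_m)$ meets every $O_k$, which gives ``$\Rightarrow$''. Conversely, a set $B\in\bigcap_k\Diamond O_k$ contains points $x_k\in O_k$, so $B\supseteq\kappa_m(x_1,\dots,x_m)\in\mathcal V$ and $B\in\mathcal V$.

To transfer the relation $\ll$ through \eqref{eq:box} we need it for boxes.

\begin{lemma}\label{lem:product}
If $N_k\ll O_k$ in $\mathcal O(X)$ for $k=1,\dots,m$, then $\prod_kN_k\ll\prod_kO_k$ in $\mathcal O(X^m)$.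
\end{lemma}

\begin{proof}
First let $N\ll O$ in $\mathcal O(X)$, and let $\mathfrak v$ be an ultrafilter on $X$ with $N\in\mathfrak v$. We claim that $\mathfrak v$ converges to a point of $O$. Otherwise every $o\in O$ has an open neighborhood $Q_o\notin\mathfrak v$. The sets $Q_o$ cover $O$, so finitely many of them cover $N$. Their union belongs to $\mathfrak v$, and (U2) puts one of them in $\mathfrak v$, a contradiction.

Now let $(R_\lambda)$ be a directed family of open subsets of $X^m$ that covers $\prod_kO_k$, and suppose that no $R_\lambda$ contains $\prod_kN_k$. The sets $\prod_kN_k\setminus R_\lambda$ are nonempty, and the intersection of two of them contains a third by directedness. By (U1) an ultrafilter $\mathfrak w$ on $X^m$ contains all of them, and hence contains $\prod_kN_k$. The image of $\mathfrak w$ under the $k$th projection contains $N_k$, so it converges to some $o_k\in O_k$, and $\mathfrak w$ converges to $(o_1,\dots,o_m)$. This point lies in some $R_\lambda$. Then $\mathfrak w$ contains the disjoint sets $R_\lambda$ and $\prod_kN_k\setminus R_\lambda$, a contradiction.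
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a)$\Rightarrow$(b) is Theorem~\ref{thm:A}.

(b)$\Rightarrow$(c). We must show that every Scott open set is lower Vietoris open. By Lemma~\ref{lem:joint} with $Z=X$ and $f=\eta$, where both parts of (b) are used, the map $\mu\colon X\times\Sigma L\to\Sigma L$, $\mu(x,S)=\overline x\cup S$, is continuous. Since $\kappa_1=\eta$ and $\kappa_{m+1}(x_0,x_1,\dots,x_m)=\mu(x_0,\kappa_m(x_1,\dots,x_m))$, every $\kappa_m\colon X^m\to\Sigma L$ is continuous by induction.

Let $A\in\mathcal V\in\sigma(L)$. By Lemma~\ref{lem:finite} there is a finite set $G=\{g_1,\dots,g_m\}\subseteq A$ with $\overline G\in\mathcal V$. If $m=0$, then $\emptyset\in\mathcal V$ and $\mathcal V=L$ is open in every topology. If $m\ge1$, the open set $\kappa_m^{-1}(\mathcal V)$ contains $(g_1,\dots,g_m)$, so it contains a box $\prod_kO_k$ with $O_k$ open and $g_k\in O_k$. Then $A\in\bigcap_k\Diamond O_k$ because $g_k\in A\cap O_k$, and $\bigcap_k\Diamond O_k\subseteq\mathcal V$ by \eqref{eq:box}. So $\mathcal V$ is a lower Vietoris neighborhood of each of its points.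

(c)$\Rightarrow$(a). Let $A\in\mathcal V\in\sigma(L)$; we find a Scott open $\mathcal U$ with $A\in\mathcal U\ll\mathcal V$. By (c) there are $m\ge0$ and open sets $O_1,\dots,O_m$ with $A\in\bigcap_k\Diamond O_k\subseteq\mathcal V$. If $m=0$, then $\mathcal V=L$, and $L\ll L$ because in any open cover of $L$ the member that contains $\emptyset$ is $L$. Let $m\ge1$. Pick $g_k\in A\cap O_k$ and, by core compactness of $X$, open sets $N_k$ with $g_k\in N_k\ll O_k$. Put $\mathcal U=\bigcap_k\Diamond N_k$, a Scott open set that contains $A$.

The map $\kappa_m$ is continuous into the lower Vietoris topology, because $\kappa_m^{-1}(\Diamond W)=\bigcup_k\pi_k^{-1}(W)$, where $\pi_k\colon X^m\to X$ is the $k$th projection. By (c) it is continuous into $\Sigma L$. Let $(\mathcal V_\lambda)$ be a directed family of Scott open sets that covers $\mathcal V$. The sets $\kappa_m^{-1}(\mathcal V_\lambda)$ are open, form a directed family and cover $\kappa_m^{-1}(\mathcal V)$, which contains $\prod_kO_k$ by \eqref{eq:box}. By Lemma~\ref{lem:product}, $\prod_kN_k\subseteq\kappa_m^{-1}(\mathcal V_\lambda)$ for some $\lambda$, and \eqref{eq:box} gives $\mathcal U\subseteq\mathcal V_\lambda$. Thus $\mathcal U\ll\mathcal V$.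
\end{proof}

\section{Directed spaces, $T_1$ spaces and the two conditions in (b)}\label{sec:examples}

On directed spaces the second condition in (b) holds automatically, and Theorem~\ref{thm:B} gives back the equivalence recalled in Section~\ref{sec:intro}.

\begin{corollary}\label{cor:directed}
If $X$ is a directed space, then $\eta\colon X\to\Sigma C(X)$ is continuous, and $X$ is core compact if and only if $\Sigma C(X)$ is core compact.
\end{corollary}

\begin{proof}
Let $\mathcal V$ be Scott open and let $D\subseteq X$ be a directed set that converges to a point $x\in\eta^{-1}(\mathcal V)$. Then $\overline x\subseteq\overline D$, so $\overline D\in\mathcal V$. The family $\{\overline d:d\in D\}$ is directed, since $d\le d'$ means $\overline d\subseteq\overline{d'}$, and its supremum is $\overline D$. So $\overline d\in\mathcal V$ for some $d\in D$, that is, $D$ meets $\eta^{-1}(\mathcal V)$. As $X$ is a directed space, $\eta^{-1}(\mathcal V)$ is open. The equivalence is now (a)$\Leftrightarrow$(b).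
\end{proof}

\begin{corollary}\label{cor:T1}
For a $T_1$ space $X$, the space $\Sigma C(X)$ is core compact if and only if $X$ is discrete.
\end{corollary}

\begin{proof}
If $\Sigma C(X)$ is core compact, then $\eta$ is continuous by Theorem~\ref{thm:A}, and $X$ is discrete by Lemma~\ref{lem:T1}. If $X$ is discrete, then it is core compact and every map on it is continuous, so (b) holds.
\end{proof}

Outside the class of $T_1$ spaces, condition (a) does not force discreteness.

\begin{example}\label{ex:alexandrov}
Let $X$ be a partially ordered set with the topology in which the open sets are the upper sets. The set $\{y:y\ge x\}$ is the smallest open neighborhood of $x$ and is compact, so $X$ is core compact. If $x\le y$, then $\overline x\subseteq\overline y$, so the preimage under $\eta$ of a Scott open set is an upper set, hence open. Thus (b) holds and $\Sigma C(X)$ is core compact.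
\end{example}

The last two examples show that neither condition in (b) can be dropped.

\begin{example}[Core compact, $\eta$ not continuous]\label{ex:interval}
The interval $X=[0,1]$ with its usual topology is core compact, because closed intervals form a base of compact neighborhoods at each point. It is $T_1$ and not discrete, so $\Sigma C(X)$ is not core compact by Corollary~\ref{cor:T1}. Thus core compactness of $X$ does not imply that of $\Sigma C(X)$ without continuity of $\eta$.
\end{example}

\begin{example}[$\eta$ continuous, not core compact]\label{ex:fan}
Let $X=\{p\}\cup(\mathbb N\times\mathbb N)$, ordered so that $p$ is the top element and $(a,k)\le(a',k')$ if and only if $a=a'$ and $k\le k'$. Thus $X$ consists of countably many increasing chains, the columns $\{a\}\times\mathbb N$, with one point above them all. Elements of different columns have $p$ as their only upper bound, so a directed subset either has a largest element or is an infinite subset of one column, with supremum $p$. Give $X$ the Scott topology. The nonempty open sets are the upper sets that contain $p$ and meet every column.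

The closure of a point $y$ is $\{x:x\le y\}$, so $X$ is $T_0$ and its specialization order is the given order. It is a directed space. Indeed, let $U\subseteq X$ meet every directed set that converges to a point of $U$. If $x\in U$ and $x\le y$, then $\{y\}$ converges to $x$, so $y\in U$. If $D$ is directed and $\sup D\in U$, then $D$ converges to $\sup D$ by the definition of the Scott topology, so $D$ meets $U$. Hence $U$ is Scott open. By Corollary~\ref{cor:directed}, $\eta$ is continuous.

Let $N$ be any open neighborhood of $p$, and put $f(a)=\min\{k:(a,k)\in N\}$ and
\[
W_i=\{p\}\cup\{(a,k):a<i\}\cup\{(a,k):a\ge i,\ k>f(a)\}\qquad(i\in\mathbb N).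
\]
Each $W_i$ is an upper set that contains $p$ and meets every column, so it is open. The sets $W_i$ increase, and their union is $X$ because $(a,k)\in W_{a+1}$. But $(i,f(i))\in N\setminus W_i$ for each $i$. So $N\not\ll X$ for every open $N\ni p$, and $X$ is not core compact. By Theorem~\ref{thm:A}, neither is $\Sigma C(X)$.
\end{example}

\begin{thebibliography}{1}

\bibitem{CKL}
Yuxu Chen, Hui Kou, Zhenchao Lyu,
\emph{Continuity and core compactness of topological spaces},
arXiv:2203.06344 (2022).

\end{thebibliography}
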